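# Generating Borel groups by Hurewicz subspaces: an independence theorem

Take a topological group that is reasonably definable but too big to be a countable union of compact sets. Can a subset with a strong covering property, one which all $\sigma$-compact spaces have, generate it? The question is from Lyubomyr Zdomskyy, "Can a Borel group be generated by a Hurewicz subspace?", arXiv:math/0510162 (2005). We shall see that the usual axioms of set theory do not decide it. We start with Polish groups, where they do.

Throughout, $\omega=\{0,1,2,\dots\}$, "almost all $n$" means all but finitely many $n\in\omega$, and $K_\sigma$ means $\sigma$-compact. We say that $X\subseteq G$ generates the group $G$ if the smallest subgroup containing $X$, written $\langle X\rangle$, is $G$.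

## 1. Polish groups

**Definition (Hurewicz, Menger).** A space $X$ is *Hurewicz* if for every sequence $(u_n)_{n\in\omega}$ of open covers of $X$ there are finite $v_n\subseteq u_n$ such that each $x\in X$ belongs to $\bigcup v_n$ for almost all $n$. It is *Menger* if for every such sequence there are finite $v_n\subseteq u_n$ with $X=\bigcup_n\bigcup v_n$. A subset of a group is called Hurewicz or Menger if it is so in the subspace topology.

Hurewicz implies Menger. Every $\sigma$-compact space is Hurewicz: write $X=\bigcup_nK_n$ with $K_n$ compact and increasing, and let $v_n$ be a finite part of $u_n$ covering $K_n$. The converse is known to fail in ZFC. Both properties pass to closed subspaces $F\subseteq X$ (extend the members of a cover of $F$ to open subsets of $X$, and add $X\setminus F$ to the cover) and to continuous images (pull the covers back). The Menger property passes to countable unions $X=\bigcup_kX_k$: split the sequence of covers into infinitely many infinite subsequences, and use the $k$-th one to cover $X_k$.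

**A case by hand: $G=\mathbb Z^\omega$.** Let $X\subseteq\mathbb Z^\omega$ be Hurewicz. Apply the property to the covers $u_n=\{\{x\in X:x(n)=k\}:k\in\mathbb Z\}$. A finite part of $u_n$ bounds the $n$-th coordinate, so there is $f:\omega\to\{1,2,\dots\}$ such that every $x\in X$ satisfies $|x(n)|\le f(n)$ for almost all $n$. Each element of $\langle X\rangle$ then satisfies, for some constant $c$, $|x(n)|\le c\,f(n)$ for almost all $n$. The sequence $x(n)=nf(n)+1$ does not. So no Hurewicz subspace generates $\mathbb Z^\omega$.

Here $X$ was trapped in a $K_\sigma$ set, namely $\{x:|x(n)|\le f(n)\text{ for almost all }n\}$. The following lemma says that trapping of this kind is exactly what the Hurewicz property is. We use it twice: now, and at the very end in the opposite direction.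

**Lemma 1.** Let $K$ be a compact metrizable space and $X\subseteq K$. Then $X$ is Hurewicz if and only if for every $K_\sigma$ set $R\subseteq K\setminus X$ there is a $K_\sigma$ set $L$ with $X\subseteq L\subseteq K\setminus R$.

*Proof.* **From Hurewicz to trapping.** Let $X$ be Hurewicz and $R=\bigcup_kF_k$ with $F_k$ compact and $R\cap X=\emptyset$. For each $n$ consider all open $O\subseteq K$ with $\overline O\cap(F_0\cup\dots\cup F_n)=\emptyset$. By regularity of $K$ they cover $X$. By the Hurewicz property there are finite unions $V_n$ of such sets such that each $x\in X$ lies in $V_n$ for almost all $n$. Put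
$$L=\bigcup_m\bigcap_{n\ge m}\overline{V_n}.$$
This is $K_\sigma$ and contains $X$. Since $V_n$ is a finite union, $\overline{V_n}\cap F_i=\emptyset$ whenever $n\ge i$. A point of $\bigcap_{n\ge m}\overline{V_n}$ lies in $\overline{V_n}$ for $n=\max(m,i)$, hence not in $F_i$. So $L\cap R=\emptyset$.

**From trapping to Hurewicz.** Let $(u_n)$ be open covers of $X$. For each $n$ and $u\in u_n$ choose an open $\tilde u\subseteq K$ with $\tilde u\cap X=u$, and put $O_n=\bigcup_{u\in u_n}\tilde u\supseteq X$. The set $R=K\setminus\bigcap_nO_n=\bigcup_n(K\setminus O_n)$ is $K_\sigma$ and disjoint from $X$. So there is a $K_\sigma$ set $L$ with $X\subseteq L\subseteq\bigcap_nO_n$. Write $L=\bigcup_nK_n$ with $K_n$ compact and increasing. As $K_n\subseteq O_n$, there is a finite $v_n\subseteq u_n$ with $K_n\subseteq\bigcup\{\tilde u:u\in v_n\}$. If $x\in X\cap K_m$ and $n\ge m$, then $x\in K_n$, so $x\in\tilde u\cap X=u$ for some $u\in v_n$. Hence $x\in\bigcup v_n$ for all $n\ge m$. $\square$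

For instance, the irrationals in $[0,1]$ are not Hurewicz. With $R=\mathbb Q\cap[0,1]$, the set $L$ would have to be the set of irrationals itself, which is not $K_\sigma$ by the Baire category theorem.

**Theorem C (ZFC).** A Polish group generated by a Hurewicz subspace is $\sigma$-compact.

*Proof.* Let $G$ be Polish, generated by a Hurewicz $X\subseteq G$, and let $K$ be a metrizable compactification of $G$. A Polish subspace of a metrizable space is $G_\delta$, so $R=K\setminus G$ is $F_\sigma$ in $K$, hence $K_\sigma$, and it misses $X$. Lemma 1 gives a $K_\sigma$ set $L$ with $X\subseteq L\subseteq K\setminus R=G$. Then $G=\langle L\rangle$ is the union over $n$ of the images of $(L\cup L^{-1}\cup\{1\})^n$ under multiplication, and each of these is $\sigma$-compact. $\square$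

## 2. From Polish to Borel groups

**Definition (Borel and analytic).** A *Borel space* is a separable metrizable space that is a Borel subset of its completion. A *Borel group* is a topological group whose underlying space is a Borel space. An *analytic* space is a separable metrizable space that is empty or a continuous image of a Polish space. An *analytic group* is a topological group whose underlying space is analytic.

By the classical Lusin–Souslin theorem, an injective Borel map from a Borel subset of one Polish space into another has a Borel image. Applied to embeddings, it shows that a separable metrizable space that is Borel in one Polish space is Borel in every Polish space in which it is embedded. Borel spaces are analytic. For example, $\mathbb Q$ is a Borel group that is not Polish, but it is $\sigma$-compact.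

The statement in question is

> $(\ast)$ There exist a Borel topological group $G$ that is not $\sigma$-compact and a Hurewicz subspace $X\subseteq G$ that generates $G$.

Let us rerun the proof of Theorem C for a Borel group $G$ in a compactification $K$. The set $K\setminus G$ is now merely Borel. If $G$ is not $G_\delta$ in $K$, then $K\setminus G$ is not $K_\sigma$, and Lemma 1 cannot be applied to it. We can still trap $X$ away from any single $K_\sigma$ part of $K\setminus G$, but not away from all of it at once, so the trap $L$ may stick out of $G$. The proof stops exactly there. Nothing in ZFC repairs it, and nothing in ZFC turns the failure into a counterexample.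

**Theorem A (CH).** There is a Borel, non-$\sigma$-compact subgroup $G$ of a compact metrizable Boolean (exponent $2$) group, and a Hurewicz subspace $X\subseteq G$ generating $G$.

**Theorem B.** In the Miller model, every analytic (in particular, every Borel) topological group generated by a Menger (in particular, a Hurewicz) subspace is $\sigma$-compact. So $(\ast)$ fails there.

**Corollary.** If ZFC is consistent, then so are ZFC$+(\ast)$ and ZFC$+\neg(\ast)$; that is, $(\ast)$ is independent of ZFC. More generally, let $P$ be any property between Hurewicz and Menger, and let $\mathcal C$ be any class of separable metrizable groups containing the Borel ones and consisting of analytic ones. The statement "some non-$\sigma$-compact $G\in\mathcal C$ is generated by a subspace with property $P$" is independent of ZFC.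

*Proof of the Corollary from Theorems A and B.* If ZFC is consistent, then so is ZFC + CH, and so is ZFC together with the assertions that hold in the Miller model. Under CH, the group $G$ of Theorem A is Borel, so $G\in\mathcal C$, and its generating set $X$ is Hurewicz, so it has $P$. In the Miller model, if $G\in\mathcal C$ is generated by a subspace with $P$, then $G$ is analytic and the subspace is Menger, so $G$ is $\sigma$-compact by Theorem B. The statement $(\ast)$ is the case where $P$ is "Hurewicz" and $\mathcal C$ is the class of Borel groups. $\square$

By Theorem C, the group in Theorem A can never be Polish.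

## 3. Finite powers and the Miller model

The generated group is built from finite powers of the generating set, so products decide the matter. Two published results are used as black boxes.

* (Z) L. Zdomskyy, *Products of Menger spaces in the Miller model*, Adv. Math. 335 (2018): in the Miller model the Menger property is preserved by finite products of metrizable spaces.
* (A) Hurewicz; A. V. Arhangel'skii, *Hurewicz spaces, analytic sets, and fan tightness of function spaces*, Soviet Math. Dokl. 33 (1986): an analytic (separable metrizable) Menger space is $\sigma$-compact.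

The Miller model is the extension of a model of GCH by the countable support iteration of length $\omega_2$ of Miller's rational perfect set forcing. We use nothing about it except (Z).

*Proof of Theorem B.* Work in the Miller model. Let $G$ be an analytic group generated by a Menger subspace $X$, and put $Y=X\cup X^{-1}\cup\{1\}$. Since $X^{-1}$ is homeomorphic to $X$, the space $Y$ is a finite union of Menger spaces, hence Menger. By (Z), each power $Y^n$ is Menger. Hence so is its continuous image under the multiplication map $Y^n\to G$. The group $G$ is the union of these countably many images, so $G$ is Menger. By (A), $G$ is $\sigma$-compact. $\square$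

This proof also tells us what a counterexample must look like. The model was used only to know that the powers are Menger, so in any counterexample some finite power of $X\cup X^{-1}\cup\{1\}$ is not Menger. Also $X$ cannot be analytic: otherwise $X$ is $\sigma$-compact by (A), and then so is $\langle X\rangle$. So $G$ is a definable object generated by an undefinable one, and $X$ should come from a transfinite recursion. This is where CH enters. The rest of these notes proves Theorem A.

## 4. A Boolean group coded by a coloring

We first turn a two-coloring of a Cantor set into a group. The coloring is chosen later; for now only Borelness matters.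

Let $Y$ be homeomorphic to the Cantor set $2^\omega$, and let $\mathcal U$ be the countable set of clopen subsets of $Y$. Let $\Gamma=\mathbb Z_2^{\mathcal U}$, and define $\delta:Y\to\Gamma$ by $\delta(y)(U)=1$ iff $y\in U$. Each coordinate of $\delta$ is the indicator of a clopen set, so $\delta$ is continuous. The points $\delta(y)$, $y\in Y$, are distinct and linearly independent over $\mathbb Z_2$: for distinct $y_1,\dots,y_n$ with $n\ge1$ some clopen $U$ contains $y_1$ and no other $y_i$, so the $U$-coordinate of $\delta(y_1)+\dots+\delta(y_n)$ is $1$. In particular $\delta$ is an embedding.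

Given a Borel map $\chi:Y\to\mathbb Z_2$, put $Y_t=\chi^{-1}(t)$ for $t\in\mathbb Z_2$, let $\Lambda=\Gamma\times\mathbb Z_2$ (a compact metrizable Boolean group), and let
$$g(y)=(\delta(y),\chi(y)),\qquad G=\langle g(y):y\in Y\rangle\subseteq\Lambda .$$
By linear independence there is a homomorphism $\hat\chi:\langle\delta(Y)\rangle\to\mathbb Z_2$ with $\hat\chi(\delta(y))=\chi(y)$, and $G$ is its graph. So an element of $G$ is determined by its first coordinate.

**Lemma 2.** $G$ is a Borel group, and $G\cap(\delta(Y)\times\{0\})=\delta(Y_0)\times\{0\}$ is closed in $G$ and homeomorphic to $Y_0$. Consequently, if $Y_0$ is not $F_\sigma$ in $Y$, then $G$ is not $\sigma$-compact.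

*Proof.* **Borelness.** Identify $Y$ with $2^\omega$ with its lexicographic order. The set $\Delta_n=\{(y_1,\dots,y_n)\in Y^n:y_1<\dots<y_n\}$ is Borel. The map $(y_1,\dots,y_n)\mapsto\sum_ig(y_i)$ on $\Delta_n$ is Borel because $\chi$ is, and injective by linear independence. By Lusin–Souslin its image is Borel in $\Lambda$. Since $\Lambda$ has exponent $2$, $G$ is the union of these images over $n\in\omega$ (with $n=0$ giving $0$). So $G$ is Borel in $\Lambda$, hence in its completion.

**The closed copy of $Y_0$.** Since $G$ is the graph of $\hat\chi$, a point $(\delta(y),0)$ is in $G$ iff $\chi(y)=0$. The set $\delta(Y)\times\{0\}$ is compact, so its trace on $G$ is closed in $G$. If $G$ were $\sigma$-compact, this trace would be $\sigma$-compact, and $Y_0$ would be $F_\sigma$. $\square$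

**The obvious generating set is not Hurewicz.** If $X\subseteq G$ contains all $g(y)$, then $X\cap(\delta(Y)\times\{0\})=\delta(Y_0)\times\{0\}$ is closed in $X$. If $X$ were Hurewicz, $Y_0$ would be Hurewicz, hence Menger; being Borel, it would be $\sigma$-compact by (A). So for $Y_0$ not $F_\sigma$ we must not put all the $g(y)$ into $X$. We hide $g(e)$ by means of a second point $z$ of the same color:
$$\chi(e)=\chi(z)\ \Longrightarrow\ g(e)+g(z)=(\delta(e)+\delta(z),0). \tag{1}$$
If $X$ contains $g(z)$ and the sum $(\delta(e)+\delta(z),0)$, it generates $g(e)$, and the last coordinate of the sum no longer shows the color of $e$. We are free to choose $z$ from a small set, as long as both colors occur there.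

## 5. The recursion and what can block it

By Lemma 1, $X\subseteq\Lambda$ is Hurewicz once every $K_\sigma$ set $R$ disjoint from $X$ can be separated from $X$ by a $K_\sigma$ set. Under CH there are only $\omega_1$ many $K_\sigma$ sets, $(R_\alpha)_{\alpha<\omega_1}$. This suggests a recursion: at stage $\alpha$, either put a point of $R_\alpha$ into $X$, after which $R_\alpha$ is harmless, or promise that all points added from now on lie in a $K_\sigma$ set $L^\alpha$ disjoint from $R_\alpha$. The countably many points added before stage $\alpha$ can be thrown into the trap one by one. Meanwhile every $e\in Y$ must be handled as in (1).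

Since $e$ runs over all of $Y$, a promise can restrict only $z$. So we want promises of the form "$z$ lies in a given $K_\sigma$ set $Q$", which confine the new points to
$$\{(\delta(e)+\delta(z),0):e\in Y,\ z\in Q\}\cup\{(\delta(z),t):z\in Q,\ t\in\mathbb Z_2\}. \tag{2}$$
This $K_\sigma$ set is larger than what we need: it forgets the condition $\chi(e)=\chi(z)$, and it must, since a $K_\sigma$ set cannot be expected to respect a complicated coloring. Three demands arise.

1. Countably many successive promises have a common strengthening.
2. Both colors occur inside every promise.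
3. If a $K_\sigma$ set $R$ contains none of the points we may add, the promise can be strengthened so that (2) misses $R$.

The third is the serious one. Suppose there were a continuous $f:Y\to Y$ with $\chi(f(z))\ne\chi(z)$ for all $z\in Y$. Then
$$R=\{(\delta(f(z))+\delta(z),0):z\in Y\}$$
is compact. It is disjoint from $G$, because $\hat\chi(\delta(f(z))+\delta(z))=\chi(f(z))+\chi(z)=1$. So $R$ contains no point we may add, yet it meets (2) for every nonempty $Q$. The recursion would be stuck at this $R$.

So the coloring must admit no "color flip". A compact $R$ gives in general only a compact relation between $z$ and $e$, and from it one can select a flip that is not continuous but only slightly worse, with preimages of open sets in $\Sigma^0_2$. We therefore want a $Y_0$ such that $Y_1$ is not the preimage of $Y_0$ under such a map. At a finite level of the Borel hierarchy, counting complexity gives no contradiction: a preimage of a $\Sigma^0_k$ set is only seen to be $\Sigma^0_{k+1}$, and that class contains $\Pi^0_k$. At level $\omega$ finite shifts are absorbed. This dictates the complexity of the coloring.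

## 6. A finitely invariant coloring at level $\omega$

Recall the Borel hierarchy in a metrizable space: $\Sigma^0_1$ means open, $\Pi^0_n$ sets are the complements of $\Sigma^0_n$ sets, and $\Sigma^0_{n+1}$ sets are countable unions of $\Pi^0_n$ sets. A $\Sigma^0_\omega$ set is a countable union of sets from $\bigcup_{n\ge1}\Pi^0_n$, and $\Pi^0_\omega$ sets are the complements of $\Sigma^0_\omega$ sets. All sets of finite level belong to both $\Sigma^0_\omega$ and $\Pi^0_\omega$. These classes are preserved by continuous preimages, $\Sigma^0_\omega$ is closed under countable unions and finite intersections, and a subset of a closed subspace $F$ has the same class at level $\omega$ in $F$ as in the whole space. A classical theorem says that $2^\omega$ has a subset in $\Sigma^0_\omega\setminus\Pi^0_\omega$.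

**Lemma 3.** If $h:M\to M'$ is a map between compact metrizable spaces such that preimages of open sets are $\Sigma^0_3$, then preimages of $\Sigma^0_\omega$ sets are $\Sigma^0_\omega$.

*Proof.* By induction on $n\ge1$, $h^{-1}$ maps $\Sigma^0_n$ sets to $\Sigma^0_{n+2}$ sets, and hence, by complements, $\Pi^0_n$ sets to $\Pi^0_{n+2}$ sets. For $n=1$ this is the hypothesis. A $\Sigma^0_{n+1}$ set is a countable union of $\Pi^0_n$ sets, so its preimage is a countable union of $\Pi^0_{n+2}$ sets, that is, $\Sigma^0_{n+3}$. Finally, a $\Sigma^0_\omega$ set is a countable union of sets from $\bigcup_n\Pi^0_n$, and so is its preimage. $\square$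

For demand 1 we shall need promises that ignore finitely many coordinates, so the coloring must ignore them too. The next lemma makes a set of the right complexity invariant under finite changes.

**Lemma 4.** There is $\mathcal T\subseteq2^\omega$ in $\Sigma^0_\omega\setminus\Pi^0_\omega$ such that if $x\in\mathcal T$ and $x'$ differs from $x$ at only finitely many places, then $x'\in\mathcal T$.

*Proof.* Fix $W\subseteq2^\omega$ in $\Sigma^0_\omega\setminus\Pi^0_\omega$. Let $b:2^\omega\to2^{(2^{<\omega})}\cong2^\omega$ send $w$ to the characteristic function of the set $\{w|n:n\in\omega\}$ of its initial segments. (For $w=000\cdots$ this set is $\{\emptyset,0,00,000,\dots\}$.) Let $\mathcal T$ be the set of all finite modifications of elements of $b(W)$. It is invariant by definition.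

**$\mathcal T$ is $\Sigma^0_\omega$.** The map $b$ is continuous and injective on a compact space, so it is a homeomorphism onto a compact set. Hence $b(W)$ is $\Sigma^0_\omega$ in this compact set, and so in $2^{(2^{<\omega})}$. For each of the countably many finite sets $a\subseteq2^{<\omega}$, flipping the coordinates in $a$ is a homeomorphism. So $\mathcal T$ is a countable union of homeomorphic copies of $b(W)$ under homeomorphisms of the whole space, hence $\Sigma^0_\omega$.

**$\mathcal T$ is not $\Pi^0_\omega$.** If $w\ne w'$, then all long enough initial segments of $w$ are not initial segments of $w'$, so $b(w)$ and $b(w')$ differ at infinitely many places. Hence $b(w')\in\mathcal T$ only if $w'\in W$, that is, $b^{-1}(\mathcal T)=W$. As $b$ is continuous and $W\notin\Pi^0_\omega$, we get $\mathcal T\notin\Pi^0_\omega$. $\square$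

**Definition (the coloring).** Let $C=2^\omega$, let $D\subseteq C$ be a countable dense set, and let $Y=C^\omega$. For $z\in Y$ let $T(z)\in2^\omega$ be given by $T(z)(n)=1$ iff $z(n)\notin D$. Put $Y_0=\{z\in Y:T(z)\in\mathcal T\}$ and $Y_1=Y\setminus Y_0$, and let $\chi:Y\to\mathbb Z_2$ be the characteristic function of $Y_1$.

For example, $D$ may be the set of eventually zero sequences; if all $z(n)$ are in $D$, then $T(z)=000\cdots$. The bit is read through membership in $D$, and not through a clopen set, so that shrinking a coordinate to a smaller set, as we shall do, need not decide the bit.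

If $z,z'$ agree on $[N,\infty)$, then $T(z),T(z')$ agree there too. So $\chi(z)$ depends only on $z|_{[N,\infty)}$, for every $N$, and we write
$$\chi(z)=\chi_N(z|_{[N,\infty)}). \tag{3}$$

**$Y_0$ is $\Sigma^0_\omega$.** The set $\{z:z(n)\notin D\}$ is $G_\delta$, since $D$ is countable. So $T$-preimages of basic clopen sets are finite Boolean combinations of $G_\delta$ sets, and $T$-preimages of open sets are $\Sigma^0_3$. Lemma 3 applies to $T$ and gives $Y_0=T^{-1}(\mathcal T)\in\Sigma^0_\omega$. In particular $\chi$ is Borel, and Lemma 2 applies. From now on $\delta,\Lambda,g,G$ are the objects of Section 4 for this $Y$ and this $\chi$.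

## 7. Perfect boxes modulo finite

**Definition (boxes).** Let $\mathcal Z$ be the set of all $Z=\prod_nZ_n\subseteq Y$ where each $Z_n\subseteq C$ is nonempty, closed, without isolated points, and $D\cap Z_n$ is dense in $Z_n$. For $Z,Z'\in\mathcal Z$ we write $Z'\le^*Z$ if $Z'_n\subseteq Z_n$ for almost all $n$, and
$$Z^*=\bigcup_m\Big(C^m\times\prod_{n\ge m}Z_n\Big).$$

Clearly $Y\in\mathcal Z$. If $D$ is the set of eventually zero sequences, then $\{c\in C:c(k)=0\text{ for all odd }k\}$ is an allowed factor $Z_n$. The set $\{c\in C:c(k)=1\text{ for all odd }k\}$ is perfect but misses $D$, so it is not allowed.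

The set $Z^*$ is $K_\sigma$ and contains $Z$. The relation $\le^*$ is reflexive and transitive, and
$$Z'\le^*Z\ \Longrightarrow\ Z'^*\subseteq Z^*. \tag{4}$$
Indeed, if $Z'_n\subseteq Z_n$ for all $n\ge k$, then $C^m\times\prod_{n\ge m}Z'_n\subseteq C^{m'}\times\prod_{n\ge m'}Z_n$ with $m'=\max(m,k)$. The sets $Z^*$ are the sets $Q$ of promises.

Plain coordinatewise inclusion would not meet demand 1. With $Z^i_0=\{c\in C:c|i=0^i\}$ and $Z^i_n=C$ for $n\ge1$, the $Z^i$ decrease, but $\bigcap_iZ^i_0$ is a single point, so no element of $\mathcal Z$ is contained in all of them. With $\le^*$ the difficulty disappears.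

**Lemma 5.** Let $\alpha<\omega_1$, and let $(Z^\beta)_{\beta<\alpha}$ in $\mathcal Z$ be $\le^*$-decreasing, that is, $Z^{\beta'}\le^*Z^\beta$ for $\beta<\beta'<\alpha$. Then there is $Z\in\mathcal Z$ with $Z\le^*Z^\beta$ for all $\beta<\alpha$.

*Proof.* For $\alpha=0$ take $Y$; for successor $\alpha$ take the last term. For limit $\alpha$ choose $\beta_0<\beta_1<\cdots$ with supremum $\alpha$, and $m_0<m_1<\cdots$ such that $Z^{\beta_i}_n\subseteq Z^{\beta_{i'}}_n$ for all $i'\le i$ and $n\ge m_i$. Put $Z_n=Z^{\beta_i}_n$ for $m_i\le n<m_{i+1}$ and $Z_n=Z^{\beta_0}_n$ for $n<m_0$. Each factor is allowed, so $Z\in\mathcal Z$. If $n\ge m_{i'}$, then $m_i\le n<m_{i+1}$ for some $i\ge i'$, so $Z_n=Z_n^{\beta_i}\subseteq Z_n^{\beta_{i'}}$. Hence $Z\le^*Z^{\beta_{i'}}$ for every $i'$. Since the $\beta_{i'}$ are cofinal in $\alpha$, transitivity gives the claim. $\square$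

**Definition (tail boxes, large sets).** A *tail box* of $Z\in\mathcal Z$ is a set $B=\prod_{n\ge N}(Z_n\cap U_n)$, where $N\in\omega$, $U_n\subseteq C$ is clopen, $Z_n\cap U_n\ne\emptyset$, and $U_n=C$ for almost all $n$. A compact $S\subseteq Y$ is *$Z$-large* if $\mathrm{pr}_{[N,\infty)}(S)\supseteq B$ for some $N$ and some tail box $B=\prod_{n\ge N}(Z_n\cap U_n)$ of $Z$.

Here $\mathrm{pr}_{[N,\infty)}(z)=z|_{[N,\infty)}$. For example, $Z$ itself is $Z$-large. The set of constant sequences $\{z:z(n)=z(0)\text{ for all }n\}$ is not: the sets $Z_n\cap U_n$ have more than one point, so every tail box contains a nonconstant sequence.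

The next lemma meets demand 2, and it records that the coloring has full complexity on every tail box.

**Lemma 6.** Let $B=\prod_{n\ge N}(Z_n\cap U_n)$ be a tail box of $Z\in\mathcal Z$. Then $\{y\in B:\chi_N(y)=0\}$ is not $\Pi^0_\omega$, and $\chi_N$ takes both values on $B$.

*Proof.* For $n\ge N$ the set $Z_n\cap U_n$ is nonempty and open in $Z_n$. So there is $d_n\in D\cap Z_n\cap U_n$. Also $Z_n\cap U_n$ is nonempty, compact and without isolated points, hence uncountable, so there is $c_n\in(Z_n\cap U_n)\setminus D$. Define $\theta:2^\omega\to B$ by $\theta(x)(n)=d_n$ if $x(n)=0$ and $\theta(x)(n)=c_n$ if $x(n)=1$, for $n\ge N$. This map is continuous. If $z\in Y$ extends $\theta(x)$, then $T(z)$ and $x$ agree on $[N,\infty)$. So $T(z)\in\mathcal T$ iff $x\in\mathcal T$, that is, $\chi_N(\theta(x))=\chi(z)=0$ iff $x\in\mathcal T$. Thus the $\theta$-preimage of $\{y\in B:\chi_N(y)=0\}$ is $\mathcal T$. As $\mathcal T\notin\Pi^0_\omega$, the first claim follows. Since $\emptyset$ and $2^\omega$ are $\Pi^0_\omega$, we have $\emptyset\ne\mathcal T\ne2^\omega$, and the second claim follows. $\square$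

**$G$ is Borel and not $\sigma$-compact.** Lemma 6 with $Z=B=Y$, $N=0$ says that $Y_0\notin\Pi^0_\omega$. Every $F_\sigma$ set is $\Pi^0_\omega$, so $Y_0$ is not $F_\sigma$, and Lemma 2 applies.

## 8. A fusion that avoids countably many small sets

Now we learn to strengthen a promise: compact sets that are not large can be avoided, countably many at a time.

**Lemma 7.** Let $Z\in\mathcal Z$, and let $S_j$ $(j\in\omega)$ be compact subsets of $Y$, none of them $Z$-large. Then there is $Z'\in\mathcal Z$ with $Z'_n\subseteq Z_n$ for all $n$ and $Z'^*\cap\bigcup_jS_j=\emptyset$.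

*Proof.* We want to avoid the $S_j$ with $Z'^*$, and not only with $Z'$, so we replace each $S_j$ by its versions with finitely many coordinates freed. Enumerate all compact sets $C^m\times\mathrm{pr}_{[m,\infty)}(S_j)$, $j,m\in\omega$, as $(P_i)_{i\in\omega}$. We first find $Z'$ disjoint from all $P_i$.

**Step 1: no $P_i$ contains a set $\{\bar q\}\times B$ with $\bar q\in C^N$ and $B=\prod_{n\ge N}(Z_n\cap U_n)$ a tail box of $Z$.** This gives room to escape from $P_i$ over any fixed initial part. Suppose $P_i=C^m\times\mathrm{pr}_{[m,\infty)}(S_j)$ contains $\{\bar q\}\times B$. Let $M=\max(N,m)$ and pick $r_n\in Z_n\cap U_n$ for $N\le n<M$. For every $y\in\prod_{n\ge M}(Z_n\cap U_n)$ the point $(\bar q,(r_n)_{N\le n<M},y)$ is in $P_i$. So some $s\in S_j$ agrees with it on $[m,\infty)$, and in particular $s|_{[M,\infty)}=y$. Hence $\mathrm{pr}_{[M,\infty)}(S_j)$ contains the tail box $\prod_{n\ge M}(Z_n\cap U_n)$, and $S_j$ is $Z$-large, a contradiction.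

**Step 2: the inductive scheme.** In each coordinate we grow a tree of clopen sets around points of $D$; the tree in coordinate $n$ starts at stage $n+1$, and during stage $i\to i+1$ we escape from $P_i$. Fix a metric on $C$. By induction on $i$ we construct:

* for $n<i$: a finite nonempty $E^i_n\subseteq D\cap Z_n$ and pairwise disjoint clopen sets $V^i_n(e)\ni e$ $(e\in E^i_n)$ of diameter $\le2^{-i}$; we put $V^i_n=\bigcup_{e\in E^i_n}V^i_n(e)$;
* for $n\ge i$: a clopen $V^i_n$ with $V^i_n\cap Z_n\ne\emptyset$, and $V^i_n=C$ for almost all $n$.

We require:

* (i) $V^{i+1}_n\subseteq V^i_n$ for all $n$;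
* (ii) for $n<i$: $E^i_n\subseteq E^{i+1}_n$, and $|E^{i+1}_n\cap V^i_n(e)|\ge2$ for each $e\in E^i_n$;
* (iii) $P_i\cap\prod_n(V^{i+1}_n\cap Z_n)=\emptyset$.

Start with $V^0_n=C$ for all $n$.

**Step 3: escaping from $P_i$ over finitely many points.** Start with $V'_n=V^i_n$ for $n\ge i$, and go through the finitely many $\bar q\in\prod_{n<i}E^i_n$ one at a time. At each $\bar q$, the set $\prod_{n\ge i}(V'_n\cap Z_n)$ for the current $V'_n$ is a tail box of $Z$. By Step 1 there is $y$ in it with $(\bar q,y)\notin P_i$. Since $P_i$ is closed, there is a neighborhood $\prod_nO_n$ of $(\bar q,y)$ disjoint from $P_i$, with $O_n$ clopen and $O_n=C$ for almost all $n$. Replace $V'_n$ by $V'_n\cap O_n$ for $n\ge i$. The new $V'_n$ contains $y(n)\in Z_n$, so it still meets $Z_n$; it still equals $C$ for almost all $n$; and now $\{\bar q\}\times\prod_{n\ge i}(V'_n\cap Z_n)$ is disjoint from $P_i$. Later shrinking preserves this. After all $\bar q$ have been treated, the set $\prod_{n<i}E^i_n\times\prod_{n\ge i}(V'_n\cap Z_n)$ is disjoint from $P_i$.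

**Step 4: from points to neighborhoods.** For each $\bar q\in\prod_{n<i}E^i_n$, the compact set $\{\bar q\}\times\prod_{n\ge i}(V'_n\cap Z_n)$ is disjoint from the closed set $P_i$. By the tube lemma there are clopen $O^{\bar q}_n\ni\bar q(n)$ $(n<i)$ with $\prod_{n<i}O^{\bar q}_n\times\prod_{n\ge i}(V'_n\cap Z_n)$ disjoint from $P_i$. For $n<i$ and $e\in E^i_n$ let
$$V'_n(e)=V^i_n(e)\cap\bigcap\{O^{\bar q}_n:\bar q(n)=e\},$$
a clopen set containing $e$. Every point of $\prod_{n<i}\bigcup_eV'_n(e)$ lies in $\prod_{n<i}V'_n(\bar q(n))\subseteq\prod_{n<i}O^{\bar q}_n$ for some $\bar q$. Hence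
$$\prod_{n<i}\bigcup_{e\in E^i_n}V'_n(e)\times\prod_{n\ge i}(V'_n\cap Z_n)\quad\text{is disjoint from }P_i. \tag{5}$$

**Step 5: splitting.** Let $n<i$ and $e\in E^i_n$. The set $V'_n(e)\cap Z_n$ is open in $Z_n$ and contains $e$. As $Z_n$ has no isolated points, $(V'_n(e)\cap Z_n)\setminus\{e\}$ is nonempty and open in $Z_n$, so it contains some $e'\in D$. Put $e,e'$ into $E^{i+1}_n$, and give them disjoint clopen neighborhoods $V^{i+1}_n(e),V^{i+1}_n(e')$ inside $V'_n(e)$, of diameter $\le2^{-i-1}$. For different $e$ these are disjoint, since the sets $V^i_n(e)$ are. For $n=i$ pick $d\in D\cap V'_i\cap Z_i$, let $E^{i+1}_i=\{d\}$, and let $V^{i+1}_i(d)\subseteq V'_i$ be a clopen neighborhood of $d$ of diameter $\le2^{-i-1}$. For $n>i$ let $V^{i+1}_n=V'_n$. Then (i) and (ii) are clear, and (iii) follows from (5), as $V^{i+1}_n\subseteq\bigcup_eV'_n(e)$ for $n<i$ and $V^{i+1}_n\subseteq V'_n$ for $n\ge i$.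

**Step 6: the limit box.** Put $Z'_n=Z_n\cap\bigcap_iV^i_n$, a closed subset of $Z_n$. If $e\in E^i_n$ with $i>n$, then $e\in Z_n$; moreover $e\in E^k_n\subseteq V^k_n$ for all $k\ge i$ by (ii), and then $e\in V^k_n$ for all $k<i$ by (i). So $E^i_n\subseteq Z'_n$ for all $i>n$, and $Z'_n\ne\emptyset$. Let $z\in Z'_n$ and $i>n$. Then $z\in V^i_n(e)$ for some $e\in E^i_n$. This set has diameter $\le2^{-i}$ and contains two points of $E^{i+1}_n\subseteq D\cap Z'_n$. As $i$ is arbitrary, $z$ is not isolated in $Z'_n$ and is in the closure of $D\cap Z'_n$. Hence $Z'=\prod_nZ'_n\in\mathcal Z$. By (iii), $Z'\cap P_i=\emptyset$ for all $i$.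

**Step 7: from $Z'$ to $Z'^*$.** Suppose $s\in S_j\cap(C^m\times\prod_{n\ge m}Z'_n)$ for some $j,m$. Choose $z\in Z'$ with $z|_{[m,\infty)}=s|_{[m,\infty)}$. Then $z\in Z'\cap(C^m\times\mathrm{pr}_{[m,\infty)}(S_j))$, which is empty because the second set is one of the $P_i$. This contradiction shows $Z'^*\cap S_j=\emptyset$ for all $j$. $\square$

## 9. The dichotomy for $K_\sigma$ sets

We can now meet demand 3. For $Z\in\mathcal Z$ let
$$L(Z)=\{(\delta(e)+\delta(z),0):e\in Y,\ z\in Z^*\}\cup\{(\delta(z),t):z\in Z^*,\ t\in\mathbb Z_2\}. \tag{6}$$
This is (2) with $Q=Z^*$. It is $K_\sigma$, being a union of continuous images of $Y\times Z^*$ and $Z^*\times\mathbb Z_2$. By (4), $Z'\le^*Z$ implies $L(Z')\subseteq L(Z)$.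

**Definition (good points).** A point of $\Lambda$ is *$Z$-good* if it has the form $(\delta(e)+\delta(z),0)$ with $e\in Y$, $z\in Z^*$, $\chi(e)=\chi(z)$, or the form $g(z)$ with $z\in Z^*$.

By (1), every $Z$-good point is in $G\cap L(Z)$. These are the points we may add to $X$ under the promise $Z$.

**Lemma 8.** Let $Z\in\mathcal Z$ and let $R\subseteq\Lambda$ be $K_\sigma$. Either $R$ contains a $Z$-good point, or there is $Z'\in\mathcal Z$ with $Z'\le^*Z$ and $L(Z')\cap R=\emptyset$.

*Proof.* Let $R=\bigcup_jR_j$ with $R_j$ compact, and assume that $R$ contains no $Z$-good point.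

**Step 1: reduction to largeness.** Consider the sets of those $z$ that are dangerous for $R_j$:
$$S_j=\{z\in Y:\exists e\in Y\ (\delta(e)+\delta(z),0)\in R_j\},\qquad S^t_j=\{z\in Y:(\delta(z),t)\in R_j\}\quad(t\in\mathbb Z_2).$$
They are compact: $S_j$ is the projection of a compact subset of $Y^2$, and $S^t_j$ is closed in $Y$. If none of them is $Z$-large, Lemma 7 gives $Z'\in\mathcal Z$ with $Z'_n\subseteq Z_n$ for all $n$ and $Z'^*$ disjoint from all of them. By (6), this says exactly that $L(Z')\cap R=\emptyset$. So it remains to show that none of them is $Z$-large.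

**Step 2: $S^t_j$ is not $Z$-large.** Suppose $\mathrm{pr}_{[N,\infty)}(S^t_j)\supseteq B$ for a tail box $B=\prod_{n\ge N}(Z_n\cap U_n)$. Each $y\in B$ extends to some $z\in S^t_j$, and $z\in C^N\times\prod_{n\ge N}Z_n\subseteq Z^*$. The point $(\delta(z),t)\in R$ is not $Z$-good, so it is not $g(z)$, and $t\ne\chi(z)=\chi_N(y)$. Hence $\chi_N$ is constant on $B$, contradicting Lemma 6.

**Step 3: if $S_j$ is $Z$-large, there is a compact color-flipping relation.** Suppose $\mathrm{pr}_{[N,\infty)}(S_j)\supseteq B$ for a tail box $B=\prod_{n\ge N}(Z_n\cap U_n)$. Let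
$$R'=\{(e,z)\in Y^2:(\delta(e)+\delta(z),0)\in R_j,\ z|_{[N,\infty)}\in B\}.$$
As $B$ is compact, $R'$ is compact. The map $q(e,z)=z|_{[N,\infty)}$ is a continuous surjection $R'\to B$: a point $y\in B$ extends to some $z\in S_j$, and there is a corresponding $e$. If $(e,z)\in R'$, then $z\in C^N\times\prod_{n\ge N}Z_n\subseteq Z^*$, and since $(\delta(e)+\delta(z),0)\in R$ is not $Z$-good,
$$\chi(e)\ne\chi(z)=\chi_N(q(e,z)). \tag{7}$$

**Step 4: selecting a flip of low complexity.** The compact set $R'$ is a closed subset of $Y^2\cong2^\omega$; regard it as a closed subset of $2^\omega$. For $y\in B$ let $s(y)$ be the lexicographically least element of the nonempty compact set $q^{-1}(y)$. For $t\in2^k$ write $[t]=\{x\in2^\omega:x|k=t\}$. Then $s(y)\in[t]$ iff $q^{-1}(y)$ meets $[t]$ but meets no $[t']$ with $t'\in2^k$ lexicographically smaller than $t$. That is,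
$$s^{-1}([t])=q(R'\cap[t])\setminus\bigcup\{q(R'\cap[t']):t'\in2^k,\ t'<_{\mathrm{lex}}t\}.$$
This is a difference of two compact sets, hence $\Sigma^0_2$. An open set is a countable union of sets $[t]$, so $s$-preimages of open sets are $\Sigma^0_2$. With $\pi_1(e,z)=e$, the map $\pi_1\circ s:B\to Y$ has the same property, since $\pi_1$ is continuous. As $\Sigma^0_2\subseteq\Sigma^0_3$, Lemma 3 applies to $\pi_1\circ s$.

**Step 5: contradiction.** Let $y\in B$. Apply (7) to $(e,z)=s(y)$; here $q(s(y))=y$. So $\chi(\pi_1(s(y)))\ne\chi_N(y)$, that is, $\chi_N(y)=1$ iff $\pi_1(s(y))\in Y_0$. Hence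
$$\{y\in B:\chi_N(y)=1\}=(\pi_1\circ s)^{-1}(Y_0)\in\Sigma^0_\omega,$$
because $Y_0\in\Sigma^0_\omega$. So $\{y\in B:\chi_N(y)=0\}$ is $\Pi^0_\omega$, contradicting Lemma 6. Hence $S_j$ is not $Z$-large. $\square$

## 10. Building $X$ under CH

*Proof of Theorem A.* Assume CH. The group $G\subseteq\Lambda$ is Borel and not $\sigma$-compact by the end of Section 7. It remains to construct $X$.

**Step 1: the recursion.** The compact space $\Lambda$ is second countable, so it has at most $2^{\aleph_0}$ closed subsets and at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}=\aleph_1$ many $K_\sigma$ subsets. Enumerate them, with repetitions if needed, as $(R_\alpha)_{\alpha<\omega_1}$, and enumerate $Y$ as $(e_\alpha)_{\alpha<\omega_1}$. By recursion on $\alpha$ we choose a $\le^*$-decreasing sequence $(Z^\alpha)_{\alpha<\omega_1}$ in $\mathcal Z$ and finite sets $X_\alpha\subseteq G\cap L(Z^\alpha)$. At stage $\alpha$ let $Z$ be a $\le^*$-lower bound of $(Z^\beta)_{\beta<\alpha}$, by Lemma 5.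

* Case 1: there is $Z'\in\mathcal Z$ with $Z'\le^*Z$ and $L(Z')\cap R_\alpha=\emptyset$. Let $Z^\alpha$ be such a $Z'$.
* Case 2: otherwise. By Lemma 8 there is a $Z$-good point $x_\alpha\in R_\alpha$. Let $Z^\alpha=Z$ and put $x_\alpha$ into $X_\alpha$.

In both cases, $Z^\alpha$ is itself a tail box of $Z^\alpha$ (with $N=0$), so by Lemma 6 there is $z_\alpha\in Z^\alpha\subseteq(Z^\alpha)^*$ with $\chi(z_\alpha)=\chi(e_\alpha)$. Put also
$$p_\alpha=(\delta(e_\alpha)+\delta(z_\alpha),0)=g(e_\alpha)+g(z_\alpha)\qquad\text{and}\qquad g(z_\alpha)$$
into $X_\alpha$. Both are $Z^\alpha$-good, and so is $x_\alpha$ in Case 2. So indeed $X_\alpha\subseteq G\cap L(Z^\alpha)$. Let $X=\bigcup_{\alpha<\omega_1}X_\alpha\subseteq G$.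

**Step 2: $X$ generates $G$.** For every $\alpha$ we have $g(e_\alpha)=p_\alpha+g(z_\alpha)\in\langle X\rangle$, as $\Lambda$ has exponent $2$. The points $g(e_\alpha)$, $\alpha<\omega_1$, are all the $g(y)$, $y\in Y$, and they generate $G$.

**Step 3: $X$ is Hurewicz.** We check the criterion of Lemma 1 in $K=\Lambda$. Let $R\subseteq\Lambda$ be $K_\sigma$ with $R\cap X=\emptyset$, and let $R=R_\alpha$. Case 2 did not occur at stage $\alpha$, since otherwise $x_\alpha\in R\cap X$. So $L(Z^\alpha)\cap R=\emptyset$. For $\beta\ge\alpha$ we have $Z^\beta\le^*Z^\alpha$, hence $X_\beta\subseteq L(Z^\beta)\subseteq L(Z^\alpha)$. Put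
$$L=L(Z^\alpha)\cup\bigcup_{\beta<\alpha}X_\beta .$$
The second part is a countable subset of $X$, so $L$ is $K_\sigma$ and misses $R$, and $X\subseteq L$. By Lemma 1, $X$ is Hurewicz. $\square$

## 11. The square of $X$

Section 3 predicted that some finite power of the generating set cannot be Menger. For the $X$ just built this can be located: already $X\times X$ is not Menger. By Step 2 of Section 10, every $g(y)$ with $y\in Y$ lies in $X+X$, and $X+X\subseteq G$. By Lemma 2, the trace of the compact set $\delta(Y)\times\{0\}$ on $X+X$ is exactly $\delta(Y_0)\times\{0\}$. So $\delta(Y_0)\times\{0\}$ is closed in $X+X$. It is a Borel space, being homeomorphic to $Y_0$, and it is not $\sigma$-compact, so by (A) it is not Menger. The Menger property passes to closed subspaces, so $X+X$ is not Menger. It also passes to continuous images, and $X+X$ is a continuous image of $X\times X$, so $X\times X$ is not Menger, although $X$ is Hurewicz.
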